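\title{A balance law for off-center area-constrained Willmore spheres, and uniqueness in asymptotically Schwarzschild three-manifolds}

\begin{abstract}
Let $(M,g)$ be a three-manifold asymptotic to Schwarzschild with mass $m>0$. We study area-constrained Willmore spheres with nonnegative Hawking mass whose inner radius $\rho$ is large but much smaller than their area radius $\lambda$. Along every sequence of such spheres, $\rho^2$ times the integral of the scalar curvature over the plane tangent at an innermost point converges to $-2\pi m^2$. Hence such spheres do not exist if the scalar curvature is nonnegative near infinity. Combined with a known existence and uniqueness theorem, this proves a conjecture from the work of Eichmair, Koerber, Metzger and Schulze: if $|x|^2R$ is radially nonincreasing near infinity, then every large area-constrained Willmore sphere with nonnegative Hawking mass outside a compact set belongs to the family given by that theorem. No relation between $\rho$ and $\log\lambda$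 is assumed.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Hawking mass and area-constrained Willmore surfaces}

Let $(M,g)$ be a connected, complete Riemannian three-manifold with Ricci tensor $\operatorname{Ric}$ and scalar curvature $R$. Surfaces are smooth, closed, embedded and two-sided. For a surface $\Sigma\subset M$ with area element $d\mu$ and unit normal $\nu$, let $h(X,Y)=-g(\nabla_XY,\nu)$ be the second fundamental form, $H=\operatorname{tr}_\Sigma h$ the mean curvature and $\mathring h=h-\frac12Hg|_\Sigma$ the traceless part of $h$, so that $|h|^2=|\mathring h|^2+\frac12H^2$. A Euclidean sphere of radius $s$ has $H=2/s$ for the outward normal. The \emph{Willmore energy} and the \emph{Hawking mass} of $\Sigma$ are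
\[
\mathcal W(\Sigma)=\frac14\int_\Sigma H^2\,d\mu,\qquad
m_H(\Sigma)=\sqrt{\frac{|\Sigma|}{16\pi}}\Big(1-\frac1{16\pi}\int_\Sigma H^2\,d\mu\Big).
\]
Among surfaces of a given area, $m_H$ is a decreasing affine function of $\mathcal W$, so the two functionals have the same critical points. These are the \emph{area-constrained Willmore surfaces}, the solutions of
\begin{equation}\label{eq:willmore}
\Delta H+\big(|\mathring h|^2+\operatorname{Ric}(\nu,\nu)+\kappa\big)H=0\quad\text{on }\Sigma
\end{equation}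
for some $\kappa\in\mathbb R$, the Lagrange parameter. An \emph{area-constrained Willmore sphere} is a sphere that satisfies \eqref{eq:willmore} for some $\kappa$. Equation \eqref{eq:willmore} and $m_H$ are invariant under $(\nu,H)\mapsto(-\nu,-H)$, so the choice of normal plays no role.

\begin{example}[Euclidean space]\label{ex:euclid}
For a sphere in $\mathbb R^3$, the Gauss equation and the Gauss--Bonnet theorem give $\int|\mathring h|^2=\frac12\int H^2-8\pi$. Hence $m_H\ge0$ holds exactly for round spheres, and these have $m_H=0$. Every round sphere solves \eqref{eq:willmore} with $\kappa=0$. The area determines a solution with $m_H\ge0$ only up to translation.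
\end{example}

\begin{example}[Schwarzschild]\label{ex:schw}
Let $\bar g$ be the Euclidean metric, $\phi=1+\frac{m}{2|x|}$ and $g_S=\phi^4\bar g$, a metric with $R=-8\phi^{-5}\bar\Delta\phi=0$. Under this conformal change $H=\phi^{-2}(\bar H+4\partial_{\bar\nu}\log\phi)$. The sphere $\{|x|=s\}$ therefore has area $4\pi\lambda^2$ with $\lambda=\phi^2s$ and $H=2\phi^{-3}s^{-1}(1-\frac m{2s})$, so that
\[
1-\frac1{16\pi}\int H^2\,d\mu=\frac{(1+\frac m{2s})^2-(1-\frac m{2s})^2}{\phi^2}=\frac{2m}{\lambda},\qquad m_H=\frac\lambda2\cdot\frac{2m}\lambda=m .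
\]
The sphere is umbilical with $H^2=4\lambda^{-2}(1-2m/\lambda)$, and the Gauss equation $2\lambda^{-2}=-2\operatorname{Ric}(\nu,\nu)+\frac12H^2$ gives $\operatorname{Ric}(\nu,\nu)=-2m\lambda^{-3}$. So it solves \eqref{eq:willmore} with $\kappa=2m\lambda^{-3}$.
\end{example}

In the second example the Hawking mass recovers the mass parameter, and the mass destroys the translation invariance of the first example. One is led to ask whether, in a manifold that looks like Schwarzschild near infinity, there is a distinguished family of large area-constrained Willmore spheres and no others.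

\subsection{The conjecture}

We say that $(M,g)$ is \emph{$C^k$-asymptotic to Schwarzschild with mass $m>0$} if there is a nonempty compact set $K\subset M$ such that $M\setminus K$ is diffeomorphic to $\{x\in\mathbb R^3:|x|>1\}$ and in this chart
\[
g=\Big(1+\frac m{2|x|}\Big)^4\bar g+\sigma,\qquad \partial_J\sigma=O(|x|^{-2-|J|})\ \text{ as }x\to\infty
\]
for every multi-index $J$ with $|J|\le k$. A surface $\Sigma$ in the chart has the \emph{area radius} $\lambda(\Sigma)=\sqrt{|\Sigma|/(4\pi)}$ and the \emph{inner radius} $\rho(\Sigma)=\min\{|x|:x\in\Sigma\}$. The quotient $\rho/\lambda$ measures how close $\Sigma$ comes to the center of the chart relative to its size. For the centered spheres of Example~\ref{ex:schw} it tends to $1$; for a coordinate sphere of radius $n^2$ that passes the origin at distance $n$, on either side, it tends to $0$.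

The problem comes from \cite{EKMS}. It starts from the following known theorem.

\begin{theorem}\label{thm:known}
Let $(M,g)$ be $C^4$-asymptotic to Schwarzschild with mass $m>0$ and suppose that $\sum_{i=1}^3x^i\partial_i(|x|^2R)\le0$ outside a compact set. There exist $\kappa_0>0$ and a family $\{\Sigma(\kappa):\kappa\in(0,\kappa_0)\}$ of spheres $\Sigma(\kappa)\subset M$, where $\Sigma(\kappa)$ satisfies \eqref{eq:willmore} with parameter $\kappa$. The family sweeps out the complement of a compact set in $M$, and $m_H(\Sigma(\kappa))\ge0$ for each $\kappa\in(0,\kappa_0)$. Moreover, given $\delta>0$, there exist $\lambda_1>1$ and a compact set $K_1\subset M$ with the following property: if $\Sigma\subset M\setminus K_1$ is an area-constrained Willmore sphere with $m_H(\Sigma)\ge0$ and $|\Sigma|>4\pi\lambda_1^2$, then either $\Sigma=\Sigma(\kappa)$ for some $\kappa\in(0,\kappa_0)$, or $\rho(\Sigma)<\delta\lambda(\Sigma)$.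
\end{theorem}

\medskip\noindent\textbf{Conjecture.} \emph{The alternative $\rho(\Sigma)<\delta\lambda(\Sigma)$ in Theorem~\ref{thm:known} does not arise.}\medskip

The conjecture is the natural guess: if the mass pins down the spheres that stay at a distance comparable to their size, it should not lose its grip on spheres that come closer. The difficulty is that such spheres carry two unrelated scales. At scale $\lambda$ they look like Euclidean round spheres through the origin, where the expansion of the metric is singular; at scale $\rho$ they look like planes.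

\subsection{Results}

The conjecture is true.

\begin{theorem}\label{thm:conj}
Under the hypotheses of Theorem~\ref{thm:known}, there exist $\lambda_2>1$ and a compact set $K_2\subset M$ such that every area-constrained Willmore sphere $\Sigma\subset M\setminus K_2$ with $m_H(\Sigma)\ge0$ and $|\Sigma|>4\pi\lambda_2^2$ equals $\Sigma(\kappa)$ for some $\kappa\in(0,\kappa_0)$.
\end{theorem}

For small $\delta$, the alternative is excluded under a weaker assumption on $R$.

\begin{theorem}\label{thm:A}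
Let $(M,g)$ be $C^4$-asymptotic to Schwarzschild with mass $m>0$ and $R\ge0$ outside a compact set. There are $\delta_0>0$, $\lambda_0>1$ and a compact set $K_0\subset M$ such that no area-constrained Willmore sphere $\Sigma\subset M\setminus K_0$ satisfies $m_H(\Sigma)\ge0$, $|\Sigma|>4\pi\lambda_0^2$ and $\rho(\Sigma)<\delta_0\lambda(\Sigma)$.
\end{theorem}

Both statements follow from a balance law that needs no sign condition on $R$. For $\xi\in\mathbb R^3\setminus\{0\}$ let $P_\xi=\{x:(x-\xi)\cdot\xi=0\}$ be the plane through $\xi$ orthogonal to $\xi$, with Euclidean area element $dA$.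

\begin{theorem}[Balance law]\label{thm:B}
Let $(M,g)$ be $C^4$-asymptotic to Schwarzschild with mass $m>0$. Let $\Sigma_n$ be area-constrained Willmore spheres in the chart with $m_H(\Sigma_n)\ge0$, $\rho_n=\rho(\Sigma_n)\to\infty$ and $\rho_n/\lambda(\Sigma_n)\to0$, and let $x_n\in\Sigma_n$ with $|x_n|=\rho_n$. Then
\[
\rho_n^2\int_{P_{x_n}}R\,dA\ \longrightarrow\ -2\pi m^2 .
\]
Hence the conclusion of Theorem~\ref{thm:A} holds whenever $\liminf_{|\xi|\to\infty}|\xi|^2\int_{P_\xi}R\,dA>-2\pi m^2$, in particular whenever $\liminf_{|x|\to\infty}|x|^4R>-2m^2$.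
\end{theorem}

Theorem~\ref{thm:B} is a necessary condition on such sequences. We do not claim that they exist for some metric that violates the lower bounds on $R$.

Section~\ref{sec:reduction} reduces everything to the limit in Theorem~\ref{thm:B}. That limit comes from testing \eqref{eq:willmore} with a translation (Section~\ref{sec:identity}); Section~\ref{sec:model} evaluates the resulting identity formally on a plane and lists what must be proved to make the computation rigorous, which is done in Sections~\ref{sec:integral}--\ref{sec:balance}.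

\section{From the balance law to uniqueness}\label{sec:reduction}

To argue by contradiction along a sequence we need compact sets that exhaust the end. The definition of the chart says nothing about its behavior as $|x|\to1$, so this takes a short argument.

\begin{lemma}\label{lem:compact}
For every $s>1$ the set $K^s=K\cup\{1<|x|\le s\}$ is compact.
\end{lemma}

\begin{proof}
Let $|x|$ be large. A curve from $x$ to $K$ leaves every compact subset of the chart, so it crosses the shell $\{|x|/2\le|z|\le2|x|\}$ from the middle to its boundary. There $g\ge\frac12\bar g$, so $x$ has distance at least $c|x|$ from $K$. Since $M$ is connected and $\emptyset\ne K\ne M$, the closed set $K$ is not open, and some sequence $z_j\in M\setminus K$ converges to a point of $K$. It has no subsequence with $|z_j|\to\infty$, by the distance bound, and none that converges in the chart. Thus $|z_j|\to1$. Let $U$ be a compact neighborhood of $K$. Its boundary is a compact subset of the chart, so for small $\eta>0$ the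 connected set $\{1<|x|<1+\eta\}$ misses $\partial U$. It contains points $z_j\in U$, so it lies in $U$. Therefore $K^s$ is contained in the compact set $U\cup\{1+\eta\le|x|\le s\}$, and it is closed because its complement $\{|x|>s\}$ is open.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:conj} and~\ref{thm:A} and of the last sentence of Theorem~\ref{thm:B}, given the limit]
Suppose that $|\xi|^2\int_{P_\xi}R\,dA\ge-2\pi m^2+\eta$ for all large $|\xi|$ and some $\eta>0$. If the conclusion of Theorem~\ref{thm:A} failed, the choices $K_0=K^n$, $\lambda_0=n$, $\delta_0=1/n$ for $n\ge2$ would give spheres $\Sigma_n\subset\{|x|>n\}$ with $m_H(\Sigma_n)\ge0$ and $\rho_n<\lambda(\Sigma_n)/n$. They satisfy the hypotheses of Theorem~\ref{thm:B} but not its conclusion. If $\liminf|x|^4R>-2m^2$, then $R\ge-c|x|^{-4}$ near infinity for some $0\le c<2m^2$. On $P_\xi$ we have $|x|^2=|\xi|^2+|x-\xi|^2$, so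
\[
|\xi|^2\int_{P_\xi}R\,dA\ge-c\int_{\mathbb R^2}(1+|y|^2)^{-2}\,dy=-c\pi>-2\pi m^2 .
\]
The case $c=0$ is Theorem~\ref{thm:A}.

Under the hypotheses of Theorem~\ref{thm:known}, $|x|^2R$ is nonincreasing along rays near infinity, and it tends to $0$ because $R=O(|x|^{-4})$ by \eqref{eq:scal} below. Hence $R\ge0$ near infinity and Theorem~\ref{thm:A} provides $\delta_0,\lambda_0,K_0$. Theorem~\ref{thm:known} with $\delta=\delta_0$ provides $\lambda_1,K_1$. With $K_2=K_0\cup K_1$ and $\lambda_2=\max(\lambda_0,\lambda_1)$, the alternative $\rho<\delta_0\lambda$ is excluded, which proves Theorem~\ref{thm:conj}.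
\end{proof}

\section{A first variation identity}\label{sec:identity}

A Killing field $Z$ moves $\Sigma$ without changing $\mathcal W$ or the area, and testing \eqref{eq:willmore} with it gives $0=0$. Near infinity, dilations and translations of the chart are conformal Killing fields of $g_S$ and almost conformal Killing fields of $g$. Testing with them gives an identity in which only small terms appear.

For a symmetric $2$-tensor $k$ near $\Sigma$, let $DH[k]$ be the derivative at $t=0$ of the mean curvature of the fixed surface $\Sigma$ in the metric $g_t=g+tk$. The unit conormal of $\Sigma$ in $g_t$ is $\beta_t\,g(\nu,\cdot)$ with $\beta_t=1+\frac t2k(\nu,\nu)+O(t^2)$, so $h_t(X,Y)=-\beta_t\,g(\nabla^t_XY,\nu)$. The connection varies by $g(\dot\nabla_XY,\nu)=\frac12\big((\nabla_Xk)(Y,\nu)+(\nabla_Yk)(X,\nu)-(\nabla_\nu k)(X,Y)\big)$, and the inverse of the induced metric by $-k|_\Sigma$. Taking the trace,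
\begin{equation}\label{eq:DH}
DH[k]=\tfrac12\operatorname{tr}_\Sigma(\nabla_\nu k)-\operatorname{tr}_\Sigma(\nabla_\cdot k)(\cdot,\nu)-\langle h,k\rangle+\tfrac12Hk(\nu,\nu).
\end{equation}
For $k=2\theta g$ the four terms are $2\partial_\nu\theta$, $0$, $-2\theta H$, $\theta H$, so $DH[2\theta g]=2\partial_\nu\theta-\theta H$.

\begin{lemma}\label{lem:identity}
Let $\Sigma$ satisfy \eqref{eq:willmore} and let $Z$ be a vector field near $\Sigma$ with $L_Zg=2\theta g+k$. Then
\begin{equation}\label{eq:identity}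
-2\int_\Sigma H\,\partial_\nu\theta\,d\mu-\int_\Sigma H\,DH[k]\,d\mu-\frac14\int_\Sigma H^2\operatorname{tr}_\Sigma k\,d\mu+\kappa\int_\Sigma\big(2\theta+\tfrac12\operatorname{tr}_\Sigma k\big)\,d\mu=0 .
\end{equation}
\end{lemma}

\begin{proof}
Let $N=g(Z,\nu)$, let $Z^T$ be the tangential part of $Z$ and $\varphi_t$ its flow. The mean curvature of $\Sigma$ in $\varphi_t^*g$ at $x$ equals the mean curvature of $\varphi_t(\Sigma)$ in $g$ at $\varphi_t(x)$. The derivative of the first at $t=0$ is $DH[L_Zg]$; the derivative of the second is given by the standard formula for the variation of mean curvature. Thus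
\[
DH[L_Zg]=-\Delta N-\big(|h|^2+\operatorname{Ric}(\nu,\nu)\big)N+Z^T(H).
\]
Multiply \eqref{eq:willmore} by $N$, integrate, move $\Delta$ onto $N$ and use $|\mathring h|^2=|h|^2-\frac12H^2$:
\[
0=\int H\big(Z^T(H)-DH[L_Zg]\big)-\tfrac12\int H^3N+\kappa\int HN .
\]
Since $\operatorname{div}_\Sigma Z=\operatorname{div}_\Sigma Z^T+HN$, we have $\int HN=\int\operatorname{div}_\Sigma Z$ and $\int HZ^T(H)=-\frac12\int H^2(\operatorname{div}_\Sigma Z-HN)$. The terms with $H^3N$ cancel. Now insert $\operatorname{div}_\Sigma Z=\frac12\operatorname{tr}_\Sigma L_Zg=2\theta+\frac12\operatorname{tr}_\Sigma k$ and $DH[L_Zg]=2\partial_\nu\theta-\theta H+DH[k]$; the terms with $H^2\theta$ cancel.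
\end{proof}

The first three terms of \eqref{eq:identity} add up to $-2\frac{d}{dt}\mathcal W(\varphi_t(\Sigma))$ and the last is $\kappa\frac d{dt}|\varphi_t(\Sigma)|$ at $t=0$. The cancellation of $H^2\theta$ reflects the scale invariance of $\mathcal W$: only the derivative of $\theta$ enters.

From now on $(M,g)$ is as in Theorem~\ref{thm:B}. We write $r=|x|$, $\phi=1+\frac m{2r}$, $g_S=\phi^4\bar g$; bars denote Euclidean quantities. If $L_Zg_S=2\theta g_S$, then $L_Zg=2\theta g+k$ with $k=L_Z\sigma-2\theta\sigma$. We use two fields.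
\begin{align}
Z&=x:&\theta&=1+2x\cdot\bar\nabla\log\phi=1+O(r^{-1}),&|\partial\theta|&\le Cr^{-2},\ \ |k|\le Cr^{-2},\ \ |\nabla k|\le Cr^{-3};\label{eq:dilation}\\
Z&=e_3:&\theta&=2\partial_3\log\phi=O(r^{-2}),&|\partial\theta|&\le Cr^{-3},\ \ |k|\le Cr^{-3},\ \ |\nabla k|\le Cr^{-4}.\label{eq:translation}
\end{align}
The dilation will bound $\kappa$; the translation will give the balance law.

We also record the curvature of $g$. We have $|\partial_J(g-\bar g)|\le Cr^{-1-|J|}$ for $|J|\le4$, and the Christoffel symbols are $O(r^{-2})$. In coordinates, $\operatorname{Ric}$ is linear in $\partial^2g$ with coefficients $g^{-1}$, plus terms quadratic in $\partial g$; so replacing $g$ by $g_S$ changes it by $O(r^{-4})$. In dimension three $\operatorname{Ric}(e^{2v}\bar g)=-\bar\nabla^2v+dv\otimes dv-(\bar\Delta v+|dv|^2)\bar g$. Here $v=2\log\phi$, $\bar\nabla^2v=m\bar\nabla^2(1/r)+O(r^{-4})$, and $1/r$ is harmonic. Hence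
\begin{equation}\label{eq:ric}
\operatorname{Ric}=-m\bar\nabla^2\frac1r+O(r^{-4})=\frac m{r^3}\Big(\bar g-3\frac{x\otimes x}{r^2}\Big)+O(r^{-4}).
\end{equation}
Likewise $R=(g^{ik}g^{jl}-g^{ij}g^{kl})\partial_i\partial_jg_{kl}$ plus terms quadratic in $\partial g$. Subtract $R(g_S)=0$. The terms of type $(g-\bar g)\,\partial^2\sigma$, $\sigma\,\partial^2g_S$ and $\partial g\,\partial\sigma$ are $O(r^{-5})$, so
\begin{equation}\label{eq:scal}
R=\partial_i\partial_j\sigma_{ij}-\bar\Delta\operatorname{tr}_{\bar g}\sigma+O(r^{-5})=O(r^{-4}).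
\end{equation}

\section{The model computation on a plane}\label{sec:model}

The mechanism is already visible in exact Schwarzschild, $\sigma=0$. For $Z=e_3$ we have $k=0$, and \eqref{eq:identity} reads
\begin{equation}\label{eq:exact}
-2\int_\Sigma H\,\partial_\nu\theta\,d\mu+2\kappa\int_\Sigma\theta\,d\mu=0,\qquad\theta=2\partial_3\log\phi .
\end{equation}
In $g_S$, $\nu=\phi^{-2}\bar\nu$ and $d\mu=\phi^4d\bar\mu$, so $\partial_\nu\theta\,d\mu=\phi^2\partial_{\bar\nu}\theta\,d\bar\mu$. If $H$ were constant, the first term would vanish.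

\begin{lemma}\label{lem:flux}
Let $\theta=2\partial_3\log\phi$. For every closed connected embedded surface $\Sigma\subset\mathbb R^3\setminus\{0\}$, $\int_\Sigma\phi^2\partial_{\bar\nu}\theta\,d\bar\mu=0$.
\end{lemma}

\begin{proof}
The field $\phi^2\bar\nabla\theta=2(\phi\bar\nabla\partial_3\phi-\partial_3\phi\bar\nabla\phi)$ has divergence $2(\phi\bar\Delta\partial_3\phi-\partial_3\phi\bar\Delta\phi)=0$ on $\mathbb R^3\setminus\{0\}$ and is $O(r^{-3})$ at infinity. The surface $\Sigma$ bounds a bounded region. If the region does not contain $0$, the flux vanishes by the divergence theorem. If it does, the flux equals, up to sign, the flux through $\{r=s\}$ for large $s$, which is $O(s^{-1})$.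
\end{proof}

So the first term of \eqref{eq:exact} sees only the oscillation of $H$, and this oscillation is driven by $\operatorname{Ric}(\nu,\nu)$ in \eqref{eq:willmore}. Suppose that $\Sigma$ touches $\{r=\rho\}$ at $\rho e_3$ and $1\ll\rho\ll\lambda$. Then $\rho^{-1}\Sigma$ should be close to the plane $P=\{x_3=1\}$, with normal $\varsigma e_3$, $\varsigma\in\{\pm1\}$. We parametrize $P$ by $y\mapsto(y,1)$, $y\in\mathbb R^2$, and set
\[
u(y)=(1+|y|^2)^{-1/2}=\frac1r\Big|_P,\qquad\chi(y)=(1+|y|^2)^{-3/2}-3(1+|y|^2)^{-5/2}.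
\]

\begin{lemma}\label{lem:plane}
$\chi=-\partial_3^2(1/r)|_P=\Delta u$, \ $\int_{\mathbb R^2}\chi\,dy=0$ \ and \ $-\int_{\mathbb R^2}u\chi\,dy=\pi/2$.
\end{lemma}

\begin{proof}
We have $\partial_3^2(1/r)=-r^{-3}+3x_3^2r^{-5}$, which is $-\chi$ on $P$. As $1/r$ is harmonic, $\Delta u=(\partial_1^2+\partial_2^2)(1/r)|_P=-\partial_3^2(1/r)|_P$. With $t=|y|$, $u'(t)=-t(1+t^2)^{-3/2}$, so the boundary terms $2\pi tu'(t)$ and $2\pi tu(t)u'(t)$ tend to $0$ as $t\to\infty$. Hence $\int\Delta u=0$ and, with $v=t^2$,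
\[
-\int u\Delta u=\int|\nabla u|^2=\int_0^\infty\frac{2\pi t^3\,dt}{(1+t^2)^3}=\pi\int_0^\infty\Big(\frac1{(1+v)^2}-\frac1{(1+v)^3}\Big)dv=\frac\pi2 .\qedhere
\]
\end{proof}

We now compute formally. By \eqref{eq:ric}, $\operatorname{Ric}(\nu,\nu)\approx m\rho^{-3}\chi$. Since $\theta\approx m\partial_3(1/r)$, we have $\partial_\nu\theta\approx-\varsigma m\rho^{-3}\chi$. The same function appears twice because both quantities are the normal second derivative of $m/r$. Write $H=H_0(1+q/\rho)$ with a constant $H_0\approx2/\lambda$ and neglect $|\mathring h|^2$ and $\kappa$ in \eqref{eq:willmore}. In the variable $y$ the Laplacian of $\Sigma$ is $\rho^{-2}\Delta$, so $\Delta q=-m\chi$, and $q=-mu+\mathrm{const}$ if $q$ grows less than linearly. By Lemmas~\ref{lem:flux} and~\ref{lem:plane},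
\[
-2\int_\Sigma H\,\partial_\nu\theta\,d\mu=-2\int_\Sigma(H-H_0)\,\partial_\nu\theta\,d\mu\approx\frac{2\varsigma mH_0}{\rho^2}\int_{\mathbb R^2}q\chi\,dy=\frac{\varsigma H_0}{\rho^2}\,\pi m^2 .
\]
The term linear in $m$ has vanished, and the term quadratic in $m$ is a Dirichlet energy, which has a sign. The second term in \eqref{eq:exact} will turn out to be $O(\rho^{-1}\lambda^{-2}\log(\lambda/\rho))$, which is of lower order than $\rho^{-2}\lambda^{-1}$. So \eqref{eq:exact} cannot hold. When $\sigma\ne0$, the term $-\int H\,DH[k]$ has the same order $H_0\rho^{-2}$. We shall see that it contributes $\frac12\varsigma H_0\int_{\rho P}R\,dA$ to leading order, and the sum of the two contributions is the balance law. For $R\ge0$ both have the same sign, whichever side of $\Sigma$ the origin is on.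

Four points need an argument.
\begin{enumerate}
\item \emph{Neglecting $|\mathring h|^2$.} It competes with $m\rho^{-3}\chi$ on a region of area $\rho^2$, so we need $\int|\mathring h|^2=o(\rho^{-1})$. The first estimate gives only $O(\rho^{-1})$; the gain comes from $\int\chi=0$ (Section~\ref{sec:param}).
\item \emph{$H$ cannot be read off from the shape of $\Sigma$.} For a coordinate sphere of radius $\lambda$ tangent to $\rho P$, the term $4\partial_{\bar\nu}\log\phi$ in Example~\ref{ex:schw} has size $2m/(\phi\rho^2)$ at $\rho e_3$, which exceeds $\bar H=2/\lambda$ when $\lambda\gg\rho^2$. We therefore treat \eqref{eq:willmore} as a linear equation for the unknown function $H$.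
\item \emph{$H_0$ is not known to be close to $2/\lambda$.} The potential in \eqref{eq:willmore} has $L^1$ norm $O(\rho^{-1})$, while the Green's function of the sphere varies by $\log(\lambda/\rho)$ between the two scales, and $\rho^{-1}\log(\lambda/\rho)$ is not assumed small. We measure everything relative to the value $H_0$ of $H$ at the innermost point and allow $H/H_0$ to grow like a small power of $r/\rho$ (Section~\ref{sec:H}).
\item \emph{The oscillation of $H$ must be $O(H_0/\rho)$.} The pointwise estimate loses a factor $\log\rho$; an $L^1$ estimate on annuli does not.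
\end{enumerate}

\section{Integral estimates}\label{sec:integral}

Let $\Sigma_n$, $x_n$ be as in Theorem~\ref{thm:B}. It suffices to show that every subsequence has a further subsequence with the asserted limit, so we pass to subsequences freely. We drop the index $n$ and take $n$ large. Constants $C,c>0$ are independent of $n$, and $o(1)$ refers to $n\to\infty$. We rotate the chart, depending on $n$, so that $x_n=\rho e_3$; this preserves $g_S$ and the bounds on $\sigma$. Let $B_s=\{|x|<s\}\subset\mathbb R^3$ and $D_\Lambda=\{|y|<\Lambda\}\subset\mathbb R^2$. A constant that depends on $\Lambda$ is written $C_\Lambda$, and statements on $D_\Lambda$ are meant for $n\ge n(\Lambda)$.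

\subsection{Comparison with the Euclidean geometry}
For a metric $g$ on an open subset of $\mathbb R^3$ with Christoffel symbols $\Gamma$ and a surface parametrized by $\Phi$, the unit conormal is $\beta\bar\nu$ with $\beta=(g^{ij}\bar\nu_i\bar\nu_j)^{-1/2}$. With $\bar h_{ab}=-\partial_a\partial_b\Phi\cdot\bar\nu$,
\begin{equation}\label{eq:compare}
\nu^i=\beta g^{ij}\bar\nu_j,\qquad d\mu=\beta^{-1}\sqrt{\det g}\,d\bar\mu,\qquad h_{ab}=\beta\big(\bar h_{ab}-\Gamma^i_{jk}\partial_a\Phi^j\partial_b\Phi^k\bar\nu_i\big).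
\end{equation}
On $\Sigma$ this gives $\nu=\bar\nu+O(r^{-1})$, $d\mu=(1+O(r^{-1}))\,d\bar\mu$ and
\begin{equation}\label{eq:hbar}
|h-\bar h|+|H-\bar H|+|\mathring h-\mathring{\bar h}|\le C\big(r^{-1}|\bar h|+r^{-2}\big).
\end{equation}
In particular the Euclidean area radius $\bar\lambda$, defined by $|\Sigma|_{\bar g}=4\pi\bar\lambda^2$, satisfies $\bar\lambda/\lambda\to1$.

\subsection{Area growth}
To integrate powers of $r$ over $\Sigma$ we use Simon's area bound.

\begin{lemma}\label{lem:simon}
For a closed surface $\Sigma\subset\mathbb R^3$ and $s>0$, \ $s^{-2}|\Sigma\cap B_s|_{\bar g}\le\frac14\int_\Sigma\bar H^2\,d\bar\mu$.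
\end{lemma}

\begin{proof}
The area $|\Sigma\cap B_s|$ is continuous from the left in $s$, so by Sard's theorem we may assume that $\partial B_s$ meets $\Sigma$ transversally. Let $X=\max(|x|,s)^{-2}x$, a Lipschitz field, and let $x^\perp=(x\cdot\bar\nu)\bar\nu$. Then $\operatorname{div}_\Sigma X=2s^{-2}$ in $B_s$ and $\operatorname{div}_\Sigma X=2|x|^{-2}-2|x|^{-4}|x-x^\perp|^2=2|x^\perp|^2|x|^{-4}$ outside. From $\int\operatorname{div}_\Sigma X=\int\bar HX\cdot\bar\nu$,
\begin{align*}
\frac2{s^2}|\Sigma\cap B_s|+2\int_{\Sigma\setminus B_s}\frac{|x^\perp|^2}{|x|^4}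
&\le\int_{\Sigma\cap B_s}\frac{|\bar H|}s+\int_{\Sigma\setminus B_s}|\bar H|\frac{|x^\perp|}{|x|^2}\\
&\le\int_{\Sigma\cap B_s}\Big(\frac1{s^2}+\frac{\bar H^2}4\Big)+\int_{\Sigma\setminus B_s}\Big(\frac{\bar H^2}8+2\frac{|x^\perp|^2}{|x|^4}\Big).\qedhere
\end{align*}
\end{proof}

\begin{lemma}\label{lem:integral}
We have $\int_\Sigma|\bar h|^2\,d\bar\mu+\int_\Sigma|h|^2\,d\mu\le C$ and, with $G=\operatorname{Ric}-\frac12Rg$,
\begin{gather}
\int_{\Sigma\cap\{r\ge s\}}r^{-b}\,d\mu\le C_b\,s^{2-b}\qquad(b>2,\ s\ge\rho),\label{eq:powers}\\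
\int_\Sigma|\mathring h|^2\,d\mu\le-2\int_\Sigma G(\nu,\nu)\,d\mu\le C\rho^{-1},\qquad\epsilon:=\|\mathring{\bar h}\|_{L^2(d\bar\mu)}\le C\rho^{-1/2},\label{eq:umbilic}\\
|\kappa|\le C\rho^{-1}\lambda^{-2}.\label{eq:kappa}
\end{gather}
\end{lemma}

\begin{proof}
Lemma~\ref{lem:simon} on the shells $2^js\le r<2^{j+1}s$ gives $\int_{r\ge s}r^{-b}d\bar\mu\le C_bs^{2-b}\int\bar H^2d\bar\mu$. Since $\Sigma$ is a sphere, $\int|\bar h|^2d\bar\mu=\int\bar H^2d\bar\mu-8\pi$. Hence \eqref{eq:hbar} yields $\int\bar H^2d\bar\mu\le C\int H^2d\mu+C\rho^{-2}\int\bar H^2d\bar\mu$. The hypothesis $m_H\ge0$ means $\int H^2d\mu\le16\pi$, so $\int\bar H^2d\bar\mu\le C$. This gives \eqref{eq:powers} and, with \eqref{eq:hbar}, the bounds on $\bar h$ and $h$.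

The Gauss equation for the Gauss curvature $K_\Sigma$ is $2K_\Sigma=R-2\operatorname{Ric}(\nu,\nu)+\frac12H^2-|\mathring h|^2=-2G(\nu,\nu)+\frac12H^2-|\mathring h|^2$. Integrating, $\int|\mathring h|^2=-2\int G(\nu,\nu)+\frac12\int H^2-8\pi$, and $\frac12\int H^2\le8\pi$. As $|G|\le Cr^{-3}$, \eqref{eq:powers} gives the first part of \eqref{eq:umbilic}. By \eqref{eq:hbar} and \eqref{eq:powers}, $\|\mathring h-\mathring{\bar h}\|_{L^2}\le C\rho^{-1}$, which gives the second.

Apply Lemma~\ref{lem:identity} with $Z=x$. By \eqref{eq:dilation} the coefficient of $\kappa$ is $(2+o(1))\,4\pi\lambda^2$, and by \eqref{eq:DH}, $|DH[k]|\le C(r^{-3}+|h|r^{-2})$. So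
\[
|\kappa|\lambda^2\le C\int\big(|H|r^{-2}+|h|^2r^{-2}\big)d\mu\le C\Big(\int H^2\Big)^{1/2}\Big(\int r^{-4}\Big)^{1/2}+C\rho^{-2}\le C\rho^{-1}.\qedhere
\]
\end{proof}

\section{Conformal parametrization and blow-down}\label{sec:param}

By \eqref{eq:umbilic}, $\Sigma$ is almost umbilical in $L^2$. We must turn this into control at all scales between $\rho$ and $\lambda$. The tool is the following theorem of De Lellis and M\"uller, in which the $C^0$ bound on the conformal factor is what survives under rescaling. Let $g_0$, $d\mu_0$ and $d$ be the metric, area element and distance of the unit sphere $S^2$.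

\begin{theorem}[\cite{DLM1,DLM2}]\label{thm:DLM}
There are universal constants $\epsilon_0,C$ with the following property. If $\Sigma_1\subset\mathbb R^3$ is a smooth closed connected surface of area $4\pi$ and $\epsilon=\|\mathring{\bar h}\|_{L^2}\le\epsilon_0$, then, for a suitable choice of normal, $\|\bar h-\bar g|_{\Sigma_1}\|_{L^2}\le C\epsilon$, and there are a conformal parametrization $\psi:S^2\to\Sigma_1$ and $z_0\in\mathbb R^3$ with
\[
\|\psi-(z_0+\mathrm{id})\|_{W^{2,2}}\le C\epsilon,\qquad\psi^*\bar g=e^{2w}g_0,\qquad|w|\le C\epsilon .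
\]
\end{theorem}

The norm $\|\mathring{\bar h}\|_{L^2}$ is scale invariant. Apply the theorem to $\bar\lambda^{-1}\Sigma$ and let $F=\bar\lambda\psi:S^2\to\Sigma$. We regard functions on $\Sigma$ as functions on $S^2$ through $F$, and fix the normal as in the theorem, so that
\begin{equation}\label{eq:HL2}
\int_\Sigma(\bar H-2/\bar\lambda)^2\,d\bar\mu\le C\epsilon^2 .
\end{equation}

\subsection{Charts at all scales}
For $p\in S^2$ let $\pi_p:\mathbb R^2\to S^2$ be inverse stereographic projection, normalized by $\pi_p(0)=p$ and $\pi_p^*g_0=(1+|y|^2/4)^{-2}|dy|^2$; then $d(p,\pi_p(y))=2\arctan(|y|/2)$. For $s>0$ set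
\[
F_{p,s}(y)=(\bar\lambda s)^{-1}\big(F(\pi_p(sy))-F(p)\big).
\]
This chart shows $\Sigma$ near $F(p)$ in units of length $\bar\lambda s$. For $\Lambda\ge1$ and $s\le1/\Lambda$, on $D_\Lambda$,
\begin{equation}\label{eq:charts}
F_{p,s}^*\bar g=e^{2w_{p,s}}|dy|^2,\qquad|w_{p,s}|\le C_\Lambda(\epsilon+s^2),\qquad\|D^2F_{p,s}\|_{L^2(D_\Lambda)}\le C_\Lambda(\epsilon+s).
\end{equation}
Indeed $w_{p,s}(y)=w(\pi_p(sy))-\log(1+s^2|y|^2/4)$. The $L^2$ norm of the Hessian is invariant under this scaling in dimension two, so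
\[
\|D^2F_{p,s}\|_{L^2(D_\Lambda)}=\|D^2(\psi\circ\pi_p)\|_{L^2(D_{\Lambda s})}\le\|D^2((\psi-z_0-\mathrm{id})\circ\pi_p)\|_{L^2(D_1)}+\|D^2\pi_p\|_{L^2(D_{\Lambda s})},
\]
and the right side is at most $C\epsilon+C\Lambda s$, uniformly in $p$ by rotational symmetry.

\begin{lemma}\label{lem:bilip}
$c\lambda\,d(p,q)\le|F(p)-F(q)|\le2\lambda\,d(p,q)$ for all $p,q\in S^2$.
\end{lemma}

\begin{proof}
The upper bound holds because $F$ stretches lengths by $\bar\lambda e^w\le2\lambda$. For the lower bound let $s=d(p,q)$ and suppose first that $\epsilon+s\le c_0$ with $c_0\le\frac12$ small. By \eqref{eq:charts} and the Poincar\'e inequality, applied twice, there is an affine map $\mathcal A$ with $\|F_{p,s}-\mathcal A\|_{W^{2,2}(D_2)}\le C(\epsilon+s)$; this bounds the $C^0$ norm as well, since $W^{2,2}(D_2)\subset C^0$. Averaging $DF_{p,s}^TDF_{p,s}=e^{2w_{p,s}}\mathrm{Id}$ over $D_2$ gives $D\mathcal A^TD\mathcal A=\mathrm{Id}+O(\epsilon+s)$. Let $q=\pi_p(sy)$; then $|y|=\frac2s\tan\frac s2\in[1,2)$. As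 $F_{p,s}(0)=0$,
\[
|F_{p,s}(y)|\ge|\mathcal A(y)-\mathcal A(0)|-C(\epsilon+s)\ge1-C(\epsilon+s)\ge\tfrac12
\]
for $c_0$ small, that is, $|F(p)-F(q)|\ge\frac12\bar\lambda s$. For $n$ large $\epsilon\le c_0/2$, and the case $s\ge c_0/2$ remains. There $\|\psi-z_0-\mathrm{id}\|_{C^0}\le C\epsilon$ gives $|\psi(p)-\psi(q)|\ge\frac2\pi s-C\epsilon\ge\frac1\pi s$.
\end{proof}

Lemma~\ref{lem:bilip} lets us replace $r$ by an explicit function on $S^2$. Let $F(p_0)=\rho e_3$ and
\[
\tau(p)=\rho+\lambda\,d(p,p_0)\in[\rho,4\lambda],\qquad A_s=\{s\le\tau\le2s\}\quad(s\ge\rho).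
\]
Then $r\le\rho+2\lambda d(\cdot,p_0)\le2\tau$, and $c\lambda d(\cdot,p_0)\le r+\rho\le2r$, so $C^{-1}\tau\le r\le C\tau$. Further, $|\tau(p)-\tau(q)|\le\lambda d(p,q)$. Since $d\mu\le C\lambda^2d\mu_0$, polar coordinates about $p_0$ give, for $\eta\ge0$,
\begin{equation}\label{eq:polar}
\int_\Sigma\eta(\tau)\,d\mu\le C\lambda^2\int_{S^2}\eta(\tau)\,d\mu_0\le C\int_0^{\pi\lambda}\eta(\rho+t)\,t\,dt .
\end{equation}
The set $A_\rho$ is the geodesic disk of radius $\rho/\lambda$ about $p_0$.

\subsection{The blow-down chart}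
Take $s=\rho/\bar\lambda\to0$ and $\tilde F=\rho^{-1}F(\pi_{p_0}(s\,\cdot))=e_3+F_{p_0,s}$. We use $y\mapsto\pi_{p_0}(sy)$ as a chart of $S^2$, regard $D_\Lambda$ as a subset of $S^2$, and write $d\mu=\rho^2\varrho\,dy$.

\begin{lemma}\label{lem:blowdown}
After passing to a subsequence and a fixed orthogonal change of $y$, there is $\varsigma\in\{\pm1\}$ such that for every $\Lambda\ge1$: $\tilde F(y)\to(y,1)$ and $\varrho\to1$ uniformly on $D_\Lambda$; $\nu\to\varsigma e_3$ in $L^2(D_\Lambda)$; $D_\Lambda\subset\{\tau\le3\Lambda\rho\}$ and $S^2\setminus D_\Lambda\subset\{\tau\ge\Lambda\rho/4\}$. Moreover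
\begin{equation}\label{eq:improved}
\rho^3\operatorname{Ric}(\nu,\nu)\to m\chi\ \text{ in }L^2(D_\Lambda),\qquad\int_\Sigma|\mathring h|^2\,d\mu=o(\rho^{-1}).
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:charts}, $D^2\tilde F\to0$ in $L^2(D_\Lambda)$, $D\tilde F$ is bounded, the conformal factor tends to $1$ uniformly, and $\tilde F(0)=e_3$. So a diagonal subsequence converges in $W^{2,2}(D_\Lambda)$ for all $\Lambda$, hence uniformly, to an affine isometric embedding $F_\infty$ with $F_\infty(0)=e_3$. Since $r\ge\rho$ on $\Sigma$, $|F_\infty|\ge1$. A plane through $e_3$ that avoids the open unit ball is $P$, and $F_\infty(y)=(y,1)$ after an orthogonal change of $y$. We have $\bar\nu=\pm e^{-2w_{p_0,s}}\partial_1\tilde F\times\partial_2\tilde F$ with a sign that is constant in $y$ and, along a subsequence, in $n$. As $D\tilde F$ is bounded and converges in $L^2$, $\bar\nu\to\varsigma e_3$ in $L^2(D_\Lambda)$, and $\nu=\bar\nu+O(\rho^{-1})$. The disk $D_\Lambda$ is the geodesic disk of radius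 $2\arctan(\Lambda s/2)\in[\Lambda s/2,\Lambda s]$ once $\Lambda s\le1$, which gives the inclusions.

The first part of \eqref{eq:improved} follows from \eqref{eq:ric} and Lemma~\ref{lem:plane}, because $\nu$ is bounded. By \eqref{eq:scal}, $\rho^3R\to0$ uniformly, so $\rho\int_{D_\Lambda}G(\nu,\nu)\,d\mu=\int_{D_\Lambda}\rho^3G(\nu,\nu)\varrho\,dy\to m\int_{D_\Lambda}\chi$. The part outside $D_\Lambda$ is at most $C\rho\int_{\tau\ge\Lambda\rho/4}\tau^{-3}d\mu\le C/\Lambda$ by \eqref{eq:polar}. Let $n\to\infty$, then $\Lambda\to\infty$: $\rho\int_\Sigma G(\nu,\nu)\,d\mu\to m\int_{\mathbb R^2}\chi=0$, and \eqref{eq:umbilic} finishes the proof.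
\end{proof}

\section{Pointwise curvature bounds}\label{sec:curv}

The Green's function used in Section~\ref{sec:H} has logarithmic poles, and an $L^1$ bound on the potential does not control the integral near them. We need the scale invariant bound $|h|\le C/r$. It follows by point picking from the smallness of $D^2F_{p,s}$ in $L^2$ and elliptic regularity. We recall two interior estimates for smooth functions $v$ on a disk $D\subset\mathbb R^2$ of radius at most $1$.

\medskip\noindent\textbf{Gradient estimate} \cite[Theorem 8.32]{GT}. If $\partial_i(a^{ij}\partial_jv)+bv=f$ in $D$ with $a^{ij}\zeta_i\zeta_j\ge c_1|\zeta|^2$, $\|a^{ij}\|_{C^{1/2}(D)}\le C_1$ and $|b|\le C_1$, then for a smaller concentric disk $D'$, $\|v\|_{C^{1,1/2}(D')}\le C(\sup_D|v|+\sup_D|f|)$ with $C$ depending on $c_1,C_1$ and the radii.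

\medskip\noindent\textbf{Schauder estimate} \cite[Theorem 4.8]{GT}. Let $d_y=\operatorname{dist}(y,\partial D)$ and
\[
|f|^{(2)}=\sup_yd_y^2|f(y)|+\sup_{y\ne z}\min(d_y,d_z)^{5/2}\frac{|f(y)-f(z)|}{|y-z|^{1/2}} .
\]
Then $|D^2v|^{(2)}\le C(\sup_D|v|+|\Delta v|^{(2)})$. From the definition, $|bf|^{(2)}\le\|b\|_{C^{1/2}(D)}|f|^{(2)}$ and $|f|^{(2)}\le\|f\|_{C^{1/2}(D)}$.\medskip

\begin{lemma}\label{lem:claim}
Let $p\in S^2$ and $\ell>0$ depend on $n$, with $\ell/\lambda\to0$, $\ell\le r(p)$, and $|\bar h|\le C_0/\ell$ on $\Sigma\cap\{|x-F(p)|\le\ell/2\}$, where $C_0$ is independent of $n$. Then $\ell\,|\bar h|(p)\to0$.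
\end{lemma}

\begin{proof}
Put $s=\ell/\bar\lambda\to0$, $\Phi=F_{p,s}$ and $g'=g_{ij}(F(p)+\ell x')\,dx'^idx'^j$. Primes denote quantities of $\Sigma'=\ell^{-1}(\Sigma-F(p))$ in the metric $g'$. For $|x'|\le\frac12$ we have $|F(p)+\ell x'|\ge r(p)/2$, so $|\partial_J(g'-\bar g)|\le C\ell^{|J|}r(p)^{-1-|J|}\le C/\rho$ for $|J|\le4$. Write $\Phi^*\bar g=e^{2v}|dy|^2$; $v\to0$ uniformly on $D_1$ by \eqref{eq:charts}, so $\Phi(D_{1/5})\subset B_{1/2}$ and $|\bar h'|\le C_0$ on $D_{1/5}$.

\emph{Step 1: $C^{1,1/2}$ bound on $\Phi$.} Since $\Phi$ is conformal, $\Delta\Phi=-e^{2v}\bar H'\bar\nu$ is normal and bounded. The gradient estimate bounds $\Phi$ in $C^{1,1/2}(D_{1/6})$. Hence $e^{2v}=\frac12|D\Phi|^2$, $\bar\nu=\pm e^{-2v}\partial_1\Phi\times\partial_2\Phi$, $\beta$, $\Gamma'\circ\Phi$ and the coefficients of $\gamma'=\Phi^*g'$ are bounded in $C^{1/2}(D_{1/6})$.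

\emph{Step 2: H\"older bound on $H'$.} By \eqref{eq:compare}, $h'$ and $H'$ are bounded. Equation \eqref{eq:willmore} scales to
\[
\partial_a\big(\sqrt{\gamma'}\gamma'^{ab}\partial_bH'\big)=-\sqrt{\gamma'}\big(|\mathring h'|^2+\operatorname{Ric}'(\nu',\nu')+\ell^2\kappa\big)H',
\]
and the right side is bounded, by \eqref{eq:kappa} and $\ell\le\lambda$. The gradient estimate bounds $H'$ in $C^{1/2}(D_{1/7})$.

\emph{Step 3: $C^{2,1/2}$ bound on $\Phi$.} The equation gives control of $H'$, not of $\bar H'$, and the difference involves all second derivatives of $\Phi$, with a small coefficient. We have $\gamma'_{ab}=e^{2v}\delta_{ab}+(g'-\bar g)(\partial_a\Phi,\partial_b\Phi)$, so $\gamma'^{ab}=e^{-2v}(\delta^{ab}+E^{ab})$ with $\|E\|_{C^{1/2}(D_{1/7})}\le C/\rho$. Trace the last formula in \eqref{eq:compare} with $\gamma'^{ab}$, solve for $\Delta\Phi\cdot\bar\nu$ and multiply by $\bar\nu$: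
\[
\Delta\Phi=f-E^{ab}(\partial_a\partial_b\Phi\cdot\bar\nu)\bar\nu,\qquad f=-\big(\beta^{-1}e^{2v}H'+(\delta^{ab}+E^{ab})\Gamma'^i_{jk}\partial_a\Phi^j\partial_b\Phi^k\bar\nu_i\big)\bar\nu .
\]
By Steps 1 and 2, $f$ is bounded in $C^{1/2}(D_{1/7})$. The Schauder estimate on $D_{1/7}$ gives $|D^2\Phi|^{(2)}\le C+C\rho^{-1}|D^2\Phi|^{(2)}$, and $|D^2\Phi|^{(2)}<\infty$ because $\Phi$ is smooth on the closed disk. So $D^2\Phi$ is bounded in $C^{1/2}(D_{1/8})$.

\emph{Step 4.} By \eqref{eq:charts}, $\|D^2\Phi\|_{L^2(D_1)}\to0$. An equicontinuous sequence that tends to $0$ in $L^2$ tends to $0$ at the origin, and $\ell|\bar h|(p)=|\bar h'|(0)\le C|D^2\Phi(0)|$.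
\end{proof}

\begin{proposition}\label{prop:curv}
$\max_\Sigma r|\bar h|\le C$ and $\rho\max_\Sigma|\bar h|\to0$. Consequently $|h|\le C/r$, $|H-\bar H|\le Cr^{-2}$ and $\rho\max_\Sigma|h|\to0$.
\end{proposition}

\begin{proof}
Suppose $\Theta=\max r|\bar h|\to\infty$ along a subsequence, attained at $p$, and let $\ell=r(p)/\Theta$. Then $\ell/\lambda\le C/\Theta\to0$ since $r\le2\tau\le8\lambda$. Where $|x-F(p)|\le\ell/2$ we have $r\ge r(p)/2$ and $|\bar h|\le2\Theta/r(p)=2/\ell$. Lemma~\ref{lem:claim} contradicts $\ell|\bar h|(p)=1$. For the second claim apply the lemma with $\ell=\rho$ at a maximum point of $|\bar h|$; its hypotheses hold because $|\bar h|\le C/r\le C/\rho$. The consequences follow from \eqref{eq:hbar}.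
\end{proof}

\section{The mean curvature across the scales}\label{sec:H}

\subsection{The linear equation on the round sphere}
Let $V=|\mathring h|^2+\operatorname{Ric}(\nu,\nu)+\kappa$. By Proposition~\ref{prop:curv}, \eqref{eq:ric}, Lemma~\ref{lem:integral} and $\tau\le4\lambda$,
\begin{equation}\label{eq:V}
|V|\le C\tau^{-2},\qquad\int_\Sigma|V|\,d\mu\le C\rho^{-1}.
\end{equation}
The induced metric is $\gamma=F^*g=\phi^4\bar\lambda^2e^{2w}(g_0+S)$ with $S=\phi^{-4}\bar\lambda^{-2}e^{-2w}F^*\sigma$, $|S|_{g_0}\le C\tau^{-2}$. In dimension two the density $\sqrt\gamma\gamma^{ij}$ is conformally invariant, so $\sqrt\gamma\gamma^{ij}=\sqrt{g_0}(g_0^{ij}+B^{ij})$ with $|B|_{g_0}\le C\tau^{-2}$. With $\nabla$, $\operatorname{div}_0$, $\Delta_0$ taken in $g_0$, \eqref{eq:willmore} reads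
\begin{equation}\label{eq:linear}
\operatorname{div}_0\big((I+B)\nabla H\big)\,d\mu_0+VH\,d\mu=0 .
\end{equation}
The function $-\frac1{2\pi}\log|p-q|=-\frac1{2\pi}\log(2\sin\frac d2)$ of $q$, with $d=d(p,q)$, has radial derivative $-\frac1{4\pi}\cot\frac d2$; since $\sin d\cot\frac d2=1+\cos d$, its Laplacian is $\frac1{4\pi}-\delta_p$. Hence
\[
\mathcal G_{p,p'}(q)=\frac1{2\pi}\log\frac{|p'-q|}{|p-q|}\quad\text{satisfies}\quad-\Delta_0\mathcal G_{p,p'}=\delta_p-\delta_{p'},\qquad|\nabla\mathcal G_{p,p'}|\le\frac1{d(p,q)}+\frac1{d(p',q)},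
\]
and \eqref{eq:linear} gives
\begin{equation}\label{eq:repr}
H(p)-H(p')=\int\mathcal G_{p,p'}VH\,d\mu-\int\langle\nabla\mathcal G_{p,p'},B\nabla H\rangle\,d\mu_0 .
\end{equation}

For $p'$ and $q$ within distance about $\rho/\lambda$ of $p_0$, $\mathcal G_{p,p'}(q)$ has size $\log(\tau(p)/\rho)$, which can be as large as $\log(\lambda/\rho)$. A power weight absorbs this logarithm. Let
\[
\omega=(\tau/\rho)^{1/4}\ge1,\qquad\|H\|_\omega=\max_{S^2}|H|/\omega,\qquad H_0=H(p_0).
\]
The second term in \eqref{eq:repr} requires a bound on $\nabla H$.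

\begin{lemma}\label{lem:grad}
$|\nabla H|\le C\lambda\,\omega\,\tau^{-1}\|H\|_\omega$.
\end{lemma}

\begin{proof}
Fix $p$, let $s=\tau(p)/(100\bar\lambda)\le\frac1{20}$ and $\Phi=F_{p,s}$. On $D_1$ we have $\lambda d(p,\cdot)\le\lambda s\le\tau(p)/50$, so $\tau$, $r$ are comparable to $\tau(p)$ and $|H|\le2\omega(p)\|H\|_\omega$. By Proposition~\ref{prop:curv}, $|\Delta\Phi|=e^{2w_{p,s}}\bar\lambda s|\bar H|\le C$, so $\Phi$ is bounded in $C^{1,1/2}(D_{1/2})$. In this chart the leading coefficients of \eqref{eq:linear} are $\sqrt{\det(\delta+S')}\,(\delta+S')^{-1}$ with $S'_{ab}=\phi^{-4}e^{-2w_{p,s}}\sigma(\partial_a\Phi,\partial_b\Phi)$, where $\phi$ and $\sigma$ are evaluated at $F(p)+\bar\lambda s\Phi$. Since $|\sigma|+\bar\lambda s|\partial\sigma|\le C\tau(p)^{-2}$ and $\bar\lambda s|\partial\phi|\le C$, we get $\|S'\|_{C^{1/2}(D_{1/2})}\le C\tau(p)^{-2}$. The zeroth-order coefficient is at most $C(\bar\lambda s)^2|V|\le C$. The gradient estimate gives $|D_yH(0)|\le C\omega(p)\|H\|_\omega$, and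 $|\nabla H|(p)=s^{-1}|D_yH(0)|$.
\end{proof}

\subsection{Kernel estimates}
We separate the large-scale logarithm, which the weight absorbs, from the poles. The poles are described by
\[
\mathcal L(z,q)=\log^+\frac{\tau(q)}{\lambda\,d(z,q)},\qquad z,q\in S^2 .
\]

\begin{lemma}\label{lem:kernel}
For $p,q,z\in S^2$, $p'\in A_\rho$ and $s\ge\rho$:
\begin{enumerate}
\item[(a)] $\omega(q)|\mathcal G_{p,p'}(q)|\le C\omega(p)\big(1+\mathcal L(p,q)+\mathcal L(p',q)\big)$;
\item[(b)] $\int\mathcal L(z,q)|V|(q)\,d\mu(q)\le C\rho^{-1}\log\rho$;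
\item[(c)] $\mu_0(A_s)+\int_{A_s}\mathcal L(z,q)\,d\mu_0(z)\le Cs^2\lambda^{-2}$;
\item[(d)] $\int\lambda\,\omega\,\tau^{-3}\,d(z,\cdot)^{-1}\,d\mu_0\le C\rho^{-2}$.
\end{enumerate}
\end{lemma}

\begin{proof}
We use $\frac2\pi d(p,q)\le|p-q|\le d(p,q)$ and $d\mu_0\le t\,dt\,d\vartheta$ in polar coordinates about any point.

(a) Let $T=\tau(p)$; note $\tau(p')\le2\rho\le2T$ and $\lambda d(p,p')\le\lambda d(p,p_0)+\rho=T$. Suppose $\tau(q)\ge8T$. Then $\lambda d(p',q)\ge\tau(q)-2T\ge\frac34\tau(q)$, so
\[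
\Big|\frac{|p-q|}{|p'-q|}-1\Big|\le\frac{|p-p'|}{|p'-q|}\le\frac{2\pi}3\frac T{\tau(q)}<\frac12 .
\]
Thus $|\mathcal G_{p,p'}(q)|\le CT/\tau(q)$ and $\omega(q)|\mathcal G_{p,p'}(q)|\le C(T/\tau(q))^{3/4}\omega(p)$. Suppose $\tau(q)<8T$. For $z\in\{p,p'\}$, $\lambda|z-q|\le\tau(z)+\tau(q)\le10T$, so
\[
0\le\log\frac{10T}{\lambda|z-q|}\le\log\frac{10T}{\tau(q)}+\log\frac\pi2+\mathcal L(z,q),
\]
and $2\pi\mathcal G_{p,p'}(q)$ is the difference of the two logarithms in the middle. With $t=\tau(q)/T<8$ we have $\omega(q)=t^{1/4}\omega(p)$, and $t^{1/4}(1+\log(10/t))\le C$.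

(b) Where $\lambda d(z,q)\ge\tau(q)/\rho$, $\mathcal L\le\log\rho$ and the $L^1$ bound in \eqref{eq:V} applies. Where $\lambda d(z,q)<\tau(q)/\rho$, we have $|\tau(q)-T'|<\tau(q)/\rho$ with $T'=\tau(z)$, so $T'/2\le\tau(q)\le2T'$ and $|V|\le CT'^{-2}$. With $v=\lambda d/(2T')$ this part is at most $CT'^{-2}(2T')^2\int_0^{1/\rho}v\log(1/v)\,dv\le C\rho^{-2}\log\rho$.

(c) $A_s$ lies in the disk of radius $2s/\lambda$ about $p_0$. If $\tau(q)\ge4s$, then $\lambda d(z,q)\ge\tau(q)-2s\ge\tau(q)/2$ on $A_s$ and $\mathcal L\le\log2$. If $\tau(q)<4s$, the integral is at most $2\pi\int_0^{4s/\lambda}t\log\frac{4s}{\lambda t}\,dt=8\pi s^2\lambda^{-2}$.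

(d) Let $T'=\tau(z)$. Where $\lambda d(z,\cdot)<T'/4$, $\tau$ is comparable to $T'$ and the integral is at most $C\lambda\omega(z)T'^{-3}\cdot T'/\lambda=C\rho^{-1/4}T'^{-7/4}\le C\rho^{-2}$. Elsewhere $d(z,\cdot)^{-1}\le4\lambda/T'$, and \eqref{eq:polar} bounds the integral by $CT'^{-1}\rho^{-1/4}\int_0^\infty(\rho+t)^{-7/4}dt\le C\rho^{-2}$.
\end{proof}

Since $|B|\le C\tau^{-2}$, Lemma~\ref{lem:grad} and (d) bound the second term of \eqref{eq:repr} by $C\rho^{-2}\|H\|_\omega$. With (a), for $p\in S^2$ and $p'\in A_\rho$,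
\begin{equation}\label{eq:basic}
|H(p)-H(p')|\le C\|H\|_\omega\Big(\omega(p)\int\big(1+\mathcal L(p,q)+\mathcal L(p',q)\big)|V|(q)\,d\mu(q)+\rho^{-2}\Big).
\end{equation}

\subsection{Pointwise and averaged estimates}
At a fixed pair of points, the poles cost a factor $\log\rho$ by (b). Averaging over both points removes it by (c). For this reason the reference value in the averaged estimate is not $H_0$ but the $g_0$-average $\hat H$ of $H$ over $A_\rho$.

\begin{proposition}\label{prop:H}
We have
\begin{gather}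
|H|\le2|H_0|\,\omega,\qquad|H-H_0|\le C\rho^{-1}\log\rho\;|H_0|\,\omega,\label{eq:pointwise}\\
\lambda|H_0|\ge c(\rho/\lambda)^{1/4}>0,\qquad\rho|H_0|\to0,\qquad\hat H=(1+o(1))H_0,\label{eq:H0}\\
\int_{A_s}|H-\hat H|\,d\mu\le C|H_0|\,\rho^{-1}s^2(s/\rho)^{1/4}\qquad(s\ge\rho).\label{eq:L1}
\end{gather}
\end{proposition}

\begin{proof}
Take $p'=p_0$ in \eqref{eq:basic}. By \eqref{eq:V} and Lemma~\ref{lem:kernel}(b), $|H-H_0|\le C\rho^{-1}\log\rho\,\|H\|_\omega\,\omega$. Divide by $\omega\ge1$: $\|H\|_\omega\le|H_0|+C\rho^{-1}\log\rho\,\|H\|_\omega$, so $\|H\|_\omega\le2|H_0|$. This is \eqref{eq:pointwise}, and it gives the claim on $\hat H$ since $\omega\le2$ on $A_\rho$.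

By $|H-\bar H|\le Cr^{-2}$, \eqref{eq:powers}, \eqref{eq:HL2} and $\bar\lambda/\lambda\to1$, we have $\int(H-2/\lambda)^2d\mu=o(1)$. If $H<1/\lambda$ everywhere, this integral would be at least $4\pi$. So $1/\lambda\le\max H\le2|H_0|(4\lambda/\rho)^{1/4}$. The limit $\rho|H_0|\to0$ is contained in Proposition~\ref{prop:curv}.

For \eqref{eq:L1}, average \eqref{eq:basic} over $p'\in A_\rho$ and integrate over $p\in A_s$ with respect to $\mu_0$. Since $\mu_0(A_\rho)\ge c\rho^2\lambda^{-2}$, Lemma~\ref{lem:kernel}(c) with $s=\rho$ bounds the average of $\mathcal L(p',q)$ by $C$ for every $q$. By (c) again, Fubini's theorem, $\omega\le2(s/\rho)^{1/4}$ on $A_s$ and \eqref{eq:V},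
\[
\int_{A_s}|H-\hat H|\,d\mu_0\le C|H_0|\,\frac{s^2}{\lambda^2}\Big((s/\rho)^{1/4}\int|V|\,d\mu+\rho^{-2}\Big)\le C|H_0|\,\frac{s^2}{\lambda^2}\,(s/\rho)^{1/4}\rho^{-1}.
\]
Finally $d\mu\le C\lambda^2d\mu_0$.
\end{proof}

The lower bound in \eqref{eq:H0} is much weaker than $\lambda H_0\approx2$, and the sign of $H_0$ is left open. Neither matters: the two leading terms of the balance are proportional to $H_0$.

\subsection{The limit of the oscillation}

\begin{proposition}\label{prop:q}
In the blow-down chart let $q_n=\rho(H-\hat H)/H_0$. Along a subsequence, $q_n\to q_\infty=-mu+\mathrm{const}$ in $L^2(D_\Lambda)$ for every $\Lambda$.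
\end{proposition}

\begin{proof}
Cover $D_\Lambda\subset\{\tau\le3\Lambda\rho\}$ by the sets $A_{2^j\rho}$ with $2^j\le3\Lambda$. Since $dy\le2\rho^{-2}d\mu$ on $D_\Lambda$, \eqref{eq:L1} gives
\begin{equation}\label{eq:qL1}
\int_{D_\Lambda}|q_n|\,dy\le C\sum_{2^j\le3\Lambda}2^{9j/4}\le C\Lambda^{9/4}.
\end{equation}
The chart is conformal for $g_0$, so \eqref{eq:linear}, multiplied by $\rho/H_0$, becomes
\[
\operatorname{div}\big((\delta+B')\nabla_yq_n\big)=-(H/H_0)\,\varrho\,\rho^3V,\qquad|B'|\le C\rho^{-2}.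
\]
The chart $y\mapsto\pi_{p_0}(sy)$ stretches lengths by at most $s=\rho/\bar\lambda$. By Lemma~\ref{lem:grad} and $\|H\|_\omega\le2|H_0|$, $|\nabla_yq_n|\le C\rho\cdot\frac\rho\lambda\cdot\lambda\omega\tau^{-1}\le C\rho$. So $b_n=B'\nabla_yq_n\to0$ uniformly. On $D_\Lambda$, $(H/H_0)\varrho\to1$ uniformly by \eqref{eq:pointwise}, and $\rho^3V\to m\chi$ in $L^1$: by \eqref{eq:improved}, $\rho^3\operatorname{Ric}(\nu,\nu)\to m\chi$ and $\int_{D_\Lambda}\rho^3|\mathring h|^2dy\le2\rho\int_\Sigma|\mathring h|^2d\mu\to0$, and $\rho^3|\kappa|\le C\rho^2/\lambda^2\to0$ by \eqref{eq:kappa}. Thus $\Delta q_n=-m\chi-e_n-\operatorname{div}b_n$ with $e_n\to0$ in $L^1(D_\Lambda)$.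

Let $\mathcal N(y)=\frac1{2\pi}\log|y|$, so that $\Delta\mathcal N=\delta_0$, and let $\mathbf 1$ be the indicator function of $D_\Lambda$. Define $v_n$ on $D_\Lambda$ by
\[
q_n=-m\,\mathcal N*(\mathbf 1\chi)-\mathcal N*(\mathbf 1e_n)-\partial_a\mathcal N*(\mathbf 1b_n^a)+v_n .
\]
Then $\Delta v_n=0$ in the sense of distributions, so $v_n$ is harmonic by Weyl's lemma. On $D_\Lambda$, the second term is bounded in $L^2$ by $\|\mathcal N\|_{L^2(D_{2\Lambda})}\|e_n\|_{L^1}\to0$, and the third in $L^\infty$ by $C\|\nabla\mathcal N\|_{L^1(D_{2\Lambda})}\|b_n\|_{L^\infty}\to0$. With \eqref{eq:qL1}, $v_n$ is bounded in $L^1(D_\Lambda)$. For $v$ harmonic on a disk $D_t(y)$ of radius $t$ about $y$, the mean value property gives $t^2|v(y)|+t^3|\nabla v(y)|\le C\int_{D_t(y)}|v|$. Hence a subsequence of $v_n$ converges uniformly on $D_{\Lambda/2}$. A diagonal subsequence of $q_n$ converges in $L^2(D_\Lambda)$ for all $\Lambda$ to a function $q_\infty$ with $\Delta q_\infty=-m\chi$ that satisfies \eqref{eq:qL1}.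 By Lemma~\ref{lem:plane}, $v=q_\infty+mu$ is harmonic on $\mathbb R^2$, and $|\nabla v(y)|\le Ct^{-3}(t+|y|)^{9/4}\to0$ as $t\to\infty$. So $v$ is constant.
\end{proof}

\section{Proof of the balance law}\label{sec:balance}

Apply Lemma~\ref{lem:identity} with $Z=e_3$, so $\theta=2\partial_3\log\phi$ and $k=\partial_3\sigma-2\theta\sigma$ satisfy \eqref{eq:translation}. Write \eqref{eq:identity} as $T_1+T_2+T_3+T_4=0$, in the order of the terms. We compare each term with $H_0\rho^{-2}$.

\subsection{The mass term $T_1=-2\int H\,\partial_\nu\theta\,d\mu$}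
Split $H=\hat H+(H-\hat H)$. By \eqref{eq:compare}, $\nu^id\mu=\sqrt{\det g}\,g^{ij}\bar\nu_j\,d\bar\mu$, and $\sqrt{\det g}\,g^{ij}=\phi^2\delta^{ij}+O(r^{-2})$. So $\partial_\nu\theta\,d\mu=(\phi^2\partial_{\bar\nu}\theta+O(r^{-5}))\,d\bar\mu$, and Lemma~\ref{lem:flux} and \eqref{eq:powers} give $|\hat H\int\partial_\nu\theta\,d\mu|\le C|H_0|\rho^{-3}$.

Since $\theta=m\phi^{-1}\partial_3(1/r)$, we have $\partial_i\theta=m\partial_i\partial_3(1/r)+O(r^{-4})$. By Lemmas~\ref{lem:blowdown} and~\ref{lem:plane}, $\rho^3\partial_\nu\theta\to-\varsigma m\chi$ in $L^2(D_\Lambda)$, and by Proposition~\ref{prop:q},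
\[
\int_{D_\Lambda}(H-\hat H)\,\partial_\nu\theta\,d\mu=\frac{H_0}{\rho^2}\int_{D_\Lambda}q_n\,\rho^3\partial_\nu\theta\,\varrho\,dy=\frac{H_0}{\rho^2}\Big(-\varsigma m\int_{D_\Lambda}q_\infty\chi\,dy+o(1)\Big).
\]
For $\Lambda\ge4$ the complement of $D_\Lambda$ is covered by the sets $A_s$, $s=2^j\Lambda\rho/4$, $j\ge0$, and by \eqref{eq:L1} it contributes at most
\[
C\sum_ss^{-3}|H_0|\rho^{-1}s^2(s/\rho)^{1/4}=C|H_0|\rho^{-2}\sum_s(s/\rho)^{-3/4}\le C|H_0|\rho^{-2}\Lambda^{-3/4}.
\]
By Lemma~\ref{lem:plane}, $\int_{\mathbb R^2}q_\infty\chi=-m\int u\chi=\pi m/2$; the unknown constant drops out. Letting $n\to\infty$ and then $\Lambda\to\infty$,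
\[
T_1=\varsigma H_0\rho^{-2}\big(\pi m^2+o(1)\big).
\]

\subsection{The scalar curvature term $T_2=-\int H\,DH[k]\,d\mu$}
By \eqref{eq:DH}, \eqref{eq:translation} and $|h|\le C/r$, $|DH[k]|\le C\tau^{-4}$. By \eqref{eq:pointwise} and \eqref{eq:polar}, the part of $T_2$ outside $D_\Lambda$ is at most $C|H_0|\rho^{-1/4}\int_{\tau\ge\Lambda\rho/4}\tau^{-15/4}d\mu\le C|H_0|\rho^{-2}\Lambda^{-7/4}$.

Let $\sigma_n(x)=\rho^2\sigma(\rho x)$ in components. Then $|\partial_J\sigma_n|\le C|x|^{-2-|J|}$ for $|J|\le4$ on sets that exhaust $\mathbb R^3\setminus\{0\}$. By the Arzel\`a--Ascoli theorem, a subsequence converges in $C^3_{\mathrm{loc}}(\mathbb R^3\setminus\{0\})$ to a tensor $\sigma_\infty$ with $|\partial_J\sigma_\infty|\le C|x|^{-2-|J|}$ for $|J|\le3$. Since $\partial(\theta\sigma)$ and the Christoffel terms in $\nabla k$ are $O(r^{-5})$, we have $\rho^4(\nabla_lk)_{ij}(\rho\,\cdot)\to\partial_l\partial_3(\sigma_\infty)_{ij}$ locally uniformly. The last two terms of \eqref{eq:DH}, times $\rho^4$, are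 bounded by $C\rho|h|\to0$ (Proposition~\ref{prop:curv}). The first two are polynomial in $\nu$:
\[
\operatorname{tr}_\Sigma(\nabla_\nu k)=g^{ij}(\nabla_\nu k)_{ij}-(\nabla_\nu k)(\nu,\nu),\qquad\operatorname{tr}_\Sigma(\nabla_\cdot k)(\cdot,\nu)=g^{ij}(\nabla_ik)(\partial_j,\nu)-(\nabla_\nu k)(\nu,\nu).
\]
Let $a,b$ range over $\{1,2\}$ and $\operatorname{tr}_P\sigma_\infty=(\sigma_\infty)_{aa}$. As $\nu$ is bounded, $\nu\to\varsigma e_3$ in $L^2$ and $\varsigma^3=\varsigma$,
\[
\rho^4DH[k]\to\varsigma\,\Xi\ \text{ in }L^2(D_\Lambda),\qquad\Xi=\big(\tfrac12\partial_3^2\operatorname{tr}_P\sigma_\infty-\partial_a\partial_3(\sigma_\infty)_{a3}\big)\big|_P .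
\]
Let $R_\infty=\partial_i\partial_j(\sigma_\infty)_{ij}-\bar\Delta\operatorname{tr}\sigma_\infty$ and $\Delta_P=\partial_a\partial_a$. Separating the index $3$, the terms $\partial_3^2(\sigma_\infty)_{33}$ cancel:
\[
R_\infty=\partial_a\partial_b(\sigma_\infty)_{ab}+2\partial_a\partial_3(\sigma_\infty)_{a3}-\Delta_P\operatorname{tr}\sigma_\infty-\partial_3^2\operatorname{tr}_P\sigma_\infty .
\]
Thus $\Xi=-\frac12R_\infty+\frac12\partial_a\big(\partial_b(\sigma_\infty)_{ab}-\partial_a\operatorname{tr}\sigma_\infty\big)$ on $P$. The last term is the tangential divergence of a field that is $O(|y|^{-3})$, so its integral over $D_\Lambda$ is $O(\Lambda^{-2})$, and $\int_P\Xi=-\frac12\int_PR_\infty$. Since $(H/H_0)\varrho\to1$ uniformly on $D_\Lambda$, the part of $T_2$ over $D_\Lambda$ is $-H_0\rho^{-2}(\varsigma\int_{D_\Lambda}\Xi+o(1))$. Letting $n\to\infty$ and then $\Lambda\to\infty$,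
\[
T_2=\varsigma H_0\rho^{-2}\Big(\tfrac12\int_PR_\infty\,dA+o(1)\Big).
\]

\subsection{The error terms}
These two terms are not linear in $H$, and the two bounds on $H_0$ in \eqref{eq:H0} are used here. By \eqref{eq:pointwise} and \eqref{eq:polar},
\[
|T_3|\le CH_0^2\rho^{-1/2}\int\tau^{-5/2}d\mu\le CH_0^2\rho^{-1}=|H_0|\rho^{-2}\cdot C\rho|H_0|=|H_0|\rho^{-2}o(1).
\]
The integral converges uniformly because $\omega^2$ grows slower than $\tau$; this is why the exponent of the weight was taken below $\frac12$. By \eqref{eq:kappa}, \eqref{eq:translation} and \eqref{eq:polar},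
\[
|T_4|\le\frac C{\rho\lambda^2}\int\tau^{-2}d\mu\le\frac{C(1+\log(\lambda/\rho))}{\rho\lambda^2}=\frac{|H_0|}{\rho^2}\cdot\frac{C(\rho/\lambda)(1+\log(\lambda/\rho))}{\lambda|H_0|},
\]
and the last factor is at most $C(\rho/\lambda)^{3/4}(1+\log(\lambda/\rho))\to0$.

\subsection{Conclusion}
Since $H_0\ne0$, we may divide $T_1+T_2+T_3+T_4=0$ by $\varsigma H_0\rho^{-2}$ and let $n\to\infty$:
\[
\pi m^2+\frac12\int_PR_\infty\,dA=0 .
\]
By \eqref{eq:scal}, $\rho^4R(\rho\,\cdot)\to R_\infty$ locally uniformly on $\mathbb R^3\setminus\{0\}$, and $|\rho^4R(\rho x)|\le C|x|^{-4}$ on $P$. As $P_{x_n}=\rho P$, dominated convergence gives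
\[
\rho^2\int_{P_{x_n}}R\,dA=\int_P\rho^4R(\rho\,\cdot)\,dA\to\int_PR_\infty\,dA=-2\pi m^2 .
\]
This proves the limit in Theorem~\ref{thm:B}, and by Section~\ref{sec:reduction} all three theorems follow. \qed

\section{The role of the hypotheses}\label{sec:hyp}

\emph{Positive mass} is used only in Section~\ref{sec:reduction}, where $-2\pi m^2<0$ contradicts $R\ge0$. For $m=0$ Theorem~\ref{thm:A} fails: by Example~\ref{ex:euclid}, round spheres in $\mathbb R^3$ of radius $n^2$ at distance $n$ from the origin solve \eqref{eq:willmore} and have $m_H=0$.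

\emph{The condition $\rho/\lambda\to0$} makes the blow-down a plane and the terms $\rho^3\kappa$, $T_3$, $T_4$ negligible. Without it the limit in Theorem~\ref{thm:B} is false: the centered spheres of Example~\ref{ex:schw} have $m_H=m>0$ and $\rho\to\infty$, while $R=0$. The rate at which $\rho/\lambda$ tends to $0$ is arbitrary; in particular no relation between $\rho$ and $\log\lambda$ is assumed.

\emph{Nonnegative Hawking mass and spherical topology} enter the estimates through Lemma~\ref{lem:integral}, where they give quadratic area growth and the inequality $\int|\mathring h|^2\le-2\int G(\nu,\nu)$ that is used again in \eqref{eq:improved}. \emph{Embeddedness} is used in Lemma~\ref{lem:flux}, which treats spheres that enclose the origin and spheres that do not at the same time.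

\emph{The decay $\sigma=O(|x|^{-2})$} makes $T_2$ of the same order as $T_1$ and $R$ integrable over the planes $P_\xi$. \emph{The radial monotonicity of $|x|^2R$} enters only through Theorem~\ref{thm:known} and to obtain $R\ge0$ near infinity.

\begin{thebibliography}{9}

\bibitem{DLM1}
De Lellis and M\"uller, J. Differential Geom. 69 (2005).

\bibitem{DLM2}
De Lellis and M\"uller, Calc. Var. 26 (2006).

\bibitem{EKMS}
Michael Eichmair, Thomas Koerber, Jan Metzger, Felix Schulze, \emph{Huisken-Yau-type uniqueness for area-constrained Willmore spheres}, arXiv:2204.04102 (2022).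

\bibitem{GT}
Gilbarg and Trudinger, Theorems 4.8 and 8.32.

\end{thebibliography}
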